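\title{The set of norms of idempotent Schur multipliers}

\begin{abstract}
Let $\mathcal N$ be the set of norms of all Schur multipliers whose entries are $0$ or $1$. We answer three questions of Levene about this set: $\mathcal N$ is closed, it has non-empty interior, and every limit point of $\mathcal N$ from above is also a limit point from below. More precisely, $\mathcal N$ contains the ray $[1.4135,\infty)$, and its smallest accumulation point is $4/\pi$. The basic tool is a discrete intermediate value principle: a matrix with many rows has a row whose deletion changes the norm very little. Applied to subdivided regular graphs of large girth it produces intervals in $\mathcal N$; below $\sqrt2$ it is combined with a second-order perturbation argument and a Ramsey argument.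
\end{abstract}

\section{Introduction}

Let $\mathbb F$ be $\mathbb R$ or $\mathbb C$, and let $m,n\in\mathbb N\cup\{\aleph_0\}$. The \emph{Schur product} (or Hadamard product) of two $m\times n$ matrices $A=[a_{ij}]$ and $X=[x_{ij}]$ over $\mathbb F$ is $A\bullet X=[a_{ij}x_{ij}]$. Let $\mathcal B=\mathcal B(\ell^2_n,\ell^2_m)$ be the space of matrices that define bounded operators $\ell^2_n\to\ell^2_m$, with the operator norm $\|\cdot\|$. The matrix $A$ is a \emph{Schur multiplier} if $A\bullet X\in\mathcal B$ for all $X\in\mathcal B$, and its \emph{Schur norm} is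
\[
\nu(A)=\sup\{\|A\bullet X\| : X\in\mathcal B,\ \|X\|\le1\}.
\]
A \emph{Schur idempotent} is a Schur multiplier with $A\bullet A=A$, that is, with all entries equal to $0$ or $1$. We study the set
\[
\mathcal N=\{\nu(A): A \text{ a Schur idempotent of any size } m\times n,\ m,n\in\mathbb N\cup\{\aleph_0\}\}.
\]

A Schur idempotent keeps the entries of $X$ in a prescribed pattern of positions and erases the others, so $\nu(A)$ measures how much erasing entries can increase an operator norm. The all-ones matrix erases nothing and has norm $1$. The identity matrix keeps the diagonal and also has norm $1$, because $|x_{ii}|\le\|X\|$. A non-zero pattern has norm at least $1$, as one sees by testing on a matrix unit. The $2\times2$ triangle of ones has norm $2/\sqrt3$ (Example~\ref{ex:triangle}).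

The questions below were posed by Levene \cite{Levene}, against the background of the following known facts. The set $\mathcal N$ is not discrete, and its accumulation points include $2$, $\sqrt2$ and $4/\pi$. The last of these arises because the $n\times n$ matrix with ones exactly on the diagonal and the superdiagonal has Schur norm
\begin{equation}\label{eq:path}
\frac{2}{n+1}\cot\frac{\pi}{2(n+1)} .
\end{equation}
Moreover, there are real numbers $\eta_0<\eta_1<\dots<\eta_6$ such that every element of $\mathcal N$ either equals some $\eta_k$ or exceeds $\eta_6$, and the infimum of the set of accumulation points of $\mathcal N$ lies in $[\eta_6,4/\pi]$. Call $x\in\mathbb R$ a \emph{limit point of $\mathcal N$ from above} if it is a limit point of $\mathcal N\cap(x,\infty)$, and \emph{from below} if it is a limit point of $\mathcal N\cap(-\infty,x)$.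

\begin{quote}
Is $\mathcal N$ closed? Does it have non-empty interior? Are there limit points from above that are not limit points from below?
\end{quote}

The two kinds of limit point behave differently from the start. The norm of a direct sum of matrices is the supremum of their norms, so every limit point from below belongs to $\mathcal N$. No such operation produces an infimum, and closedness is therefore a question about limit points from above. The bottom of $\mathcal N$ looks like a well-ordered set: it begins with the values $\eta_k$, and the numbers \eqref{eq:path}, which equal $\frac4\pi\,t\cot t$ with $t=\frac{\pi}{2(n+1)}$, increase to $4/\pi$. One might guess that this picture persists, so that $\mathcal N$ has no interior and no limit points from above at all. It does not persist.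

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] $\mathcal N$ is closed.
\item[(b)] $[1.4135,\infty)\subset\mathcal N$, so that $[\sqrt2,\infty)\subset\mathcal N$, and every point of $[1.4135,\infty)$ is a limit point of $\mathcal N$ from below.
\item[(c)] Every limit point of $\mathcal N$ from above is a limit point from below.
\item[(d)] For every $\delta>0$ the set $\mathcal N\cap[0,\frac4\pi-\delta]$ is finite. Hence the smallest accumulation point of $\mathcal N$ is $4/\pi$.
\end{itemize}
\end{theorem}

So the answers are yes, yes and no. Of the known facts listed above, only formula \eqref{eq:path} is used, and only for part (d).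

The proof starts from one observation (Section~\ref{sec:step}): a $0/1$ matrix with $m$ rows has a row whose deletion lowers the norm by at most $m^{-1/2}$. This has two consequences. If $\mathcal N$ has a gap just below $x$, then a minimal matrix of norm at least $x$ has bounded size, and part (a) follows. And if a large matrix has norm $R$ while all its small submatrices have norm at most $c$, then the deletion of rows passes through $(c,R)$ in small steps; in the limit the whole interval lies in $\mathcal N$. Regular graphs of large girth are locally trees but have large norm, which gives $(2,\infty)\subset\mathcal N$ (Section~\ref{sec:girth}). For part (c) we show in Section~\ref{sec:below} that below $\sqrt2$ a minimal matrix cannot be extended to arbitrarily large connected patterns without a definite increase of the norm. This argument stops exactly at $\sqrt2$, so the intervals must be pushed from $2$ down past $\sqrt2=1.41421\ldots$. This is done in Sections~\ref{sec:upper}--\ref{sec:cover} with subdivided regular graphs, and it explains the constant $1.4135$ in part (b).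

\section{Lower and upper bounds for the Schur norm}\label{sec:tools}

We identify a $0/1$ matrix with a bipartite graph: the vertices are the rows and the columns, and the edges are the entries equal to $1$. Submatrices are then the induced subgraphs, and $|G|$ denotes the number of vertices of $G$. Empty matrices have norm $0$. The norm $\nu$ is unchanged by permuting rows or columns and by transposition, since these operations preserve operator norms. It is monotone: if $A'$ is a submatrix of $A$, extend test matrices for $A'$ by zeros to get $\nu(A')\le\nu(A)$. In particular the norm of a non-empty submatrix of a Schur idempotent lies in $\mathcal N$.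

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(i)] $\nu(A)$ is the supremum of $\nu(A')$ over the finite submatrices $A'$ of $A$.
\item[(ii)] $\nu(\bigoplus_kA_k)=\sup_k\nu(A_k)$ for a finite or countable family. Hence the norm of a finite graph is the maximum of the norms of its components, and every limit point of $\mathcal N$ from below belongs to $\mathcal N$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The norm $\|A\bullet X\|$ is the supremum of the norms of the finite submatrices $A'\bullet X'$ of $A\bullet X$, and $\|X'\|\le\|X\|$. (ii) The matrix $(\bigoplus A_k)\bullet X$ is block diagonal with blocks $A_k\bullet X_{kk}$, and $\|X_{kk}\|\le\|X\|$. If $x$ is a limit point from below, choose $A_k$ with $\nu(A_k)<x$ and $\nu(A_k)\to x$; then $\nu(\bigoplus A_k)=x$.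
\end{proof}

Lower bounds come from the trace norm. For a finite matrix $M$, let $\|M\|_1$ be the sum of its singular values. We use the following standard facts.
\begin{itemize}
\item[(T1)] $\|M\|_1=\max\{|\operatorname{tr}(Z^*M)| : \|Z\|\le1\}$, and for real $M$ the maximum is attained at a real $Z$. Consequently $\|\cdot\|_1$ is a norm and $\|PMQ\|_1\le\|P\|\,\|M\|_1\|Q\|$.
\item[(T2)] For symmetric $M$, $\|M\|_1=\operatorname{tr}|M|$ is the sum of the absolute values of the eigenvalues. The trace norm is additive over direct sums. A matrix of rank one has trace norm equal to the Euclidean norm of its entries. The matrix $\left(\begin{smallmatrix}0&N\\N^*&0\end{smallmatrix}\right)$ has trace norm $2\|N\|_1$.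
\item[(T3)] If $M=[M_{ij}]_{i,j=1,2}$ is a symmetric block matrix and $\Sigma=\operatorname{diag}(1,-1)$, then $\frac12(M+\Sigma M\Sigma)$ and $\frac12(M-\Sigma M\Sigma)$ are its diagonal and off-diagonal parts. Hence $\|M_{11}\|_1+\|M_{22}\|_1\le\|M\|_1$ (\emph{pinching}) and $2\|M_{21}\|_1\le\|M\|_1$.
\end{itemize}
For a vector $u$ write $D_u=\operatorname{diag}(u)$.

\begin{lemma}\label{lem:trace}
For a finite $0/1$ matrix $A$,
\begin{equation}\label{eq:trace}
\nu(A)=\max\{\|D_uAD_v\|_1 : u,v\ge0,\ \|u\|=\|v\|=1\}.
\end{equation}
Thus $\|D_uAD_v\|_1\le\nu(A)\|u\|\|v\|$ for all $u,v\ge0$, and $\mathcal N$ does not depend on $\mathbb F$. If $G$ is a finite bipartite graph with symmetric adjacency matrix $A_G$, and $w\ge0$ is a weight on its vertices with $\sum w=1$, then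
\begin{equation}\label{eq:weight}
\nu(G)\ge\|D_w^{1/2}A_GD_w^{1/2}\|_1 .
\end{equation}
\end{lemma}

\begin{proof}
By definition $\nu(A)$ is the supremum of $|\sum a_{ij}x_{ij}\bar u_iv_j|$ over $\|X\|\le1$ and unit vectors $u,v$. Multiplying $X$ on both sides by diagonal unitary matrices absorbs the phases of $u_i$ and $v_j$, so we may take $u,v\ge0$. The sum is then $\operatorname{tr}(Z^*D_uAD_v)$ with $Z=\bar X$, and by (T1) its supremum over $X$ is $\|D_uAD_v\|_1$, for either field. The maximum over $u,v$ exists by compactness. Independence of $\mathbb F$ passes to infinite matrices by Lemma~\ref{lem:basic}(i). For \eqref{eq:weight}, let $B$ be the $0/1$ matrix of $G$ and let $u,v$ be the square roots of $w$ on the rows and on the columns. By (T2) the right side is $2\|D_uBD_v\|_1\le2\nu(G)\|u\|\|v\|\le\nu(G)(\|u\|^2+\|v\|^2)=\nu(G)$.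
\end{proof}

We call a pair $u,v$ attaining the maximum in \eqref{eq:trace} \emph{optimal}. From now on all matrices are real. Upper bounds come from writing the entries as inner products.

\begin{lemma}\label{lem:factor}
Suppose $a_{ij}=\langle x_i,y_j\rangle$ for vectors $x_i,y_j$ in a real Hilbert space $\mathcal H$ with $\|x_i\|^2,\|y_j\|^2\le c$. Then $\nu(A)\le c$.
\end{lemma}

\begin{proof}
Define $Pe_i=e_i\otimes x_i$ and $Qe_j=e_j\otimes y_j$. These vectors are orthogonal for different indices, so $\|P\|,\|Q\|\le\sqrt c$. The $(i,j)$ entry of $P^*(X\otimes I)Q$ is $x_{ij}\langle x_i,y_j\rangle$. Hence $A\bullet X=P^*(X\otimes I)Q$ has norm at most $c\|X\|$.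
\end{proof}

In graph language: attach a vector to every vertex so that a row and a column have inner product $1$ or $0$ according as they are adjacent or not. Nothing is required of two rows or of two columns.

\begin{example}\label{ex:triangle}
Let $A=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, the path on four vertices. For a $2\times2$ matrix $N$ with singular values $\sigma_1,\sigma_2$ we have $\|N\|_1^2=\sigma_1^2+\sigma_2^2+2\sigma_1\sigma_2=\sum n_{ij}^2+2|\det N|$. With $u=(\sqrt{2/3},\sqrt{1/3})$ and $v=(\sqrt{1/3},\sqrt{2/3})$ we get $D_uAD_v=\frac13\left(\begin{smallmatrix}\sqrt2&2\\0&\sqrt2\end{smallmatrix}\right)$ and $\|D_uAD_v\|_1^2=\frac89+\frac49=\frac43$. Conversely, take $y_1,x_1,y_2,x_2$ in the plane, of squared length $2/\sqrt3$, in the directions $0^\circ,30^\circ,60^\circ,90^\circ$. Consecutive vectors have inner product $\frac2{\sqrt3}\cos30^\circ=1$, and $\langle x_2,y_1\rangle=0$. So $\nu(A)=2/\sqrt3$, in agreement with \eqref{eq:path} for $n=2$.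
\end{example}

Large matrices can have small norm for trivial reasons: they may be disconnected, or they may repeat rows or columns. Call two equal rows, or two equal columns, \emph{twins}, and call a matrix \emph{twin-free} if it has none.

\begin{lemma}\label{lem:twins}
Deleting one of two twins from a finite matrix does not change $\nu$. Every finite non-zero $0/1$ matrix has a connected twin-free submatrix of the same norm.
\end{lemma}

\begin{proof}
Let rows $1$ and $2$ of $A$ be equal, let $A'$ be $A$ without row $2$, and let $u,v$ be optimal for $A$. The first two rows of $D_uAD_v$ are $u_1r$ and $u_2r$ for one vector $r$. A rotation in the plane of the first two coordinates turns them into $(u_1^2+u_2^2)^{1/2}r$ and $0$ and preserves the trace norm. So $\nu(A)=\|D_{u'}A'D_v\|_1\le\nu(A')$ for a unit vector $u'$, and monotonicity gives equality. Columns are handled by transposition. For the second statement, pass to a component of maximal norm and delete twins one at a time. The graph stays connected, since a walk through a deleted vertex can be rerouted through its twin.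
\end{proof}

\section{Deleting a row, and closedness}\label{sec:step}

\begin{lemma}\label{lem:step}
A finite $0/1$ matrix $A$ with $m\ge2$ rows has a row whose deletion gives a matrix $A'$ with $\nu(A')\ge\nu(A)-m^{-1/2}$. The same holds for columns.
\end{lemma}

\begin{proof}
Let $u,v$ be optimal and choose $i$ with $u_i^2\le1/m$. Row $i$ of $D_uAD_v$ has Euclidean norm $u_i(\sum_ja_{ij}v_j^2)^{1/2}\le m^{-1/2}$. By (T2) and the triangle inequality, deleting it lowers the trace norm by at most $m^{-1/2}$. What remains is $D_{u'}A'D_v$ with $\|u'\|\le1$, and its trace norm is at most $\nu(A')$.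
\end{proof}

Since the steps are small as long as many rows remain, repeated deletion acts like a continuous path of norms. All intervals in this paper come from the following form of this statement.

\begin{lemma}\label{lem:ivt}
Let $c<R$. Suppose that for all $k\in\mathbb N$ and $\epsilon>0$ there is a finite $0/1$ matrix $G$ with $\nu(G)\ge R-\epsilon$ all of whose submatrices with at most $k$ rows have norm at most $c$. Then every $x\in(c,R)$ is a limit point of $\mathcal N$ from below; in particular $x\in\mathcal N$.
\end{lemma}

\begin{proof}
Given $k\ge1$, take $G$ as in the hypothesis with $\epsilon=R-x$, so $\nu(G)\ge x$. Delete rows one at a time, each chosen by Lemma~\ref{lem:step}, until one row is left. The stages with at most $k$ rows have norm at most $c<x$. So the last stage with norm at least $x$ has $m>k$ rows, and the norm of the next stage lies in $[x-m^{-1/2},x)\subset[x-k^{-1/2},x)$. Let $k\to\infty$ and apply Lemma~\ref{lem:basic}(ii).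
\end{proof}

Read in the opposite direction, Lemma~\ref{lem:step} says that a gap of $\mathcal N$ below $x$ can be crossed only by a small matrix. This gives the structure of a hypothetical one-sided limit point. Note that every limit point of $\mathcal N$ is at least $1$, because $\mathcal N\subset\{0\}\cup[1,\infty)$.

\begin{lemma}\label{lem:core}
Let $x$ be a limit point of $\mathcal N$ from above that is not a limit point from below. Then there are a finite matrix $B$ with $\nu(B)=x$, all of whose proper submatrices have norm less than $x$, and finite connected twin-free graphs $A_k$ containing $B$ as a submatrix, with $\nu(A_k)>x$, $\nu(A_k)\to x$ and $|A_k|\to\infty$.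
\end{lemma}

\begin{proof}
Choose $\epsilon_0>0$ with $(x-\epsilon_0,x)\cap\mathcal N=\emptyset$. If $y=\nu(C)>x$, then by Lemmas~\ref{lem:basic}(i) and~\ref{lem:twins} some finite connected twin-free submatrix of $C$ has norm in $(x,y]$. Letting $y\to x$ in $\mathcal N$, we obtain finite connected twin-free graphs $A_k$ with $\nu(A_k)>x$ and $\nu(A_k)\to x$. There are finitely many graphs of bounded size, and their norms cannot approach $x$ from above, so $|A_k|\to\infty$.

Let $B_k$ be a submatrix of $A_k$ that is minimal, under inclusion, subject to $\nu(B_k)\ge x$. If $B_k$ has $m\ge2$ rows, Lemma~\ref{lem:step} gives a proper submatrix $B'$ with $x-m^{-1/2}\le\nu(B')<x$. Since $\nu(B')\in\mathcal N$, the gap forces $\nu(B')\le x-\epsilon_0$, so $m\le\epsilon_0^{-2}$. The number of columns is bounded in the same way. Up to permutations there are therefore finitely many possibilities for $B_k$, and along a subsequence $B_k$ is a fixed matrix $B$. Then $x\le\nu(B)\le\lim\nu(A_k)=x$.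
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $x$ be a limit point of $\mathcal N$. If it is a limit point from below, then $x\in\mathcal N$ by Lemma~\ref{lem:basic}(ii). Otherwise it is a limit point from above, and $x=\nu(B)\in\mathcal N$ by Lemma~\ref{lem:core}.
\end{proof}

\section{Graphs of large girth and the ray $(2,\infty)$}\label{sec:girth}

Lemma~\ref{lem:ivt} asks for graphs whose norm cannot be detected on small pieces. The \emph{girth} of a graph is the length of its shortest cycle. In a bipartite graph of girth $g$, any $k<g/2$ rows together with any set of columns span a forest, because a cycle in that subgraph would have length at most $2k<g$. So graphs of large girth qualify as soon as their norm exceeds that of the trees inside them.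

\begin{lemma}\label{lem:girth}
For all $d\ge3$ and $r\ge2$ there is a finite $d$-regular bipartite graph of girth greater than $r$.
\end{lemma}

\begin{proof}
Color the edges of the $d$-regular tree with $1,\dots,d$ so that every vertex sees each color once (work outward from a root $o$). Let $\Omega$ be the ball of radius $r$ about $o$, and let $s_i$ be the involution of $\Omega$ that exchanges the ends of every edge of color $i$ inside $\Omega$ and fixes the other vertices. Let $1\le l\le r$ and let $i_1,\dots,i_l$ be colors with $i_{t+1}\ne i_t$. Applying $s_{i_1},\dots,s_{i_l}$ to $o$ in this order moves it along a path without backtracking, to distance $l$. Hence $s_{i_l}\cdots s_{i_1}\ne1$; with $l=2$ this shows that the $s_i$ are distinct.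

Let $\Gamma$ be the finite group generated by the $s_i$. Index both rows and columns by $\Gamma$, and join row $\gamma$ to column $\gamma'$ if $\gamma'=s_i\gamma$ for some $i$, equivalently $\gamma=s_i\gamma'$. (This is the bipartite double cover of the Cayley graph.) The graph is $d$-regular. A cycle of length $l$ reads $\gamma_0,\ \gamma_1=s_{i_1}\gamma_0,\ \dots,\ \gamma_l=s_{i_l}\gamma_{l-1}=\gamma_0$, and $i_{t+1}\ne i_t$ since a cycle does not return to the vertex it has just left. Then $s_{i_l}\cdots s_{i_1}=1$, so $l>r$.
\end{proof}

\begin{lemma}\label{lem:forest}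
Every finite forest has $\nu\le2$.
\end{lemma}

\begin{proof}
Root each component and let $p(v)$ be the parent of a non-root vertex $v$. With orthonormal vectors $e_v$, put $X_v=e_v+e_{p(v)}$, and $X_v=e_v$ for a root. Then $\|X_v\|^2\le2$. Let $v$ be a row and $w$ a column. They are distinct and do not have the same parent, since two children of one vertex lie on the same side. So $\langle X_v,X_w\rangle$ is $1$ if $v=p(w)$ or $w=p(v)$, and $0$ otherwise. Apply Lemma~\ref{lem:factor}.
\end{proof}

\begin{proposition}\label{prop:two}
Every point of $(2,\infty)$ is a limit point of $\mathcal N$ from below. In particular $(2,\infty)\subset\mathcal N$, and $\mathcal N$ has non-empty interior.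
\end{proposition}

\begin{proof}
Let $H$ be a $d$-regular bipartite graph on $n$ vertices of girth $g>4$, with adjacency matrix $A_H$. The trace of $A_H^r$ counts closed walks of length $r$. Thus $\operatorname{tr}A_H^2=nd$. As there are no $4$-cycles, a closed walk of length $4$ from $v$ either returns to $v$ at time $2$ ($d^2$ walks) or goes out to distance $2$ and back along the same edges ($d(d-1)$ walks), so $\operatorname{tr}A_H^4=nd(2d-1)$. H\"older's inequality for the eigenvalues, $\sum\lambda^2=\sum|\lambda|^{2/3}|\lambda|^{4/3}\le(\sum|\lambda|)^{2/3}(\sum\lambda^4)^{1/3}$, and \eqref{eq:weight} with $w=1/n$ give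
\[
\nu(H)\ge\frac1n\operatorname{tr}|A_H|\ge\frac1n\,\frac{(\operatorname{tr}A_H^2)^{3/2}}{(\operatorname{tr}A_H^4)^{1/2}}=\frac d{\sqrt{2d-1}} .
\]
Given $R>2$ and $k$, choose $d$ with $d/\sqrt{2d-1}\ge R$ and $H$ of girth greater than $\max(4,2k)$. Submatrices with at most $k$ rows are forests, so Lemma~\ref{lem:ivt} applies with $c=2$.
\end{proof}

\section{Norms below $\sqrt2$}\label{sec:below}

Suppose $x$ is a limit point from above only. Lemma~\ref{lem:core} gives a fixed graph $B$ of norm $x$ inside larger and larger connected twin-free graphs $A_k$ whose norm is hardly more than $x$. A large connected graph containing $B$ either reaches distance $2$ from $B$ or has a vertex of large degree in $B$. We show that for $x<\sqrt2$ each alternative costs a definite amount of norm.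

\subsection{Reaching distance two}

Consider first $B=(1)$, with $x=1$. Attach a new column $z$ to the row of $B$ and a new row $z'$ to $z$, and give them the small weights $\epsilon$ and $\epsilon\theta$. The weighted matrix is $N'=\left(\begin{smallmatrix}1&\epsilon\\0&\epsilon^2\theta\end{smallmatrix}\right)$, and the formula of Example~\ref{ex:triangle} gives $\|N'\|_1=1+\epsilon^2(\frac12+\theta)+O(\epsilon^4)$. The weight vectors have norms $1+\frac12\epsilon^2+\dots$ and $1+\frac12\epsilon^2\theta^2+\dots$, so the normalized value is $1+\epsilon^2(\theta-\frac12\theta^2)+O(\epsilon^4)$. For $\theta=0$ nothing is gained, as it must be: $z$ is then a twin of the column of $B$. For $\theta=1$ the gain is $\frac12\epsilon^2$. So one new vertex need not raise the norm, the second one does, and the effect is of second order. In general the gain has to beat the cost of normalization, which is proportional to $x$; this is where $x<\sqrt2$ enters.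

\begin{lemma}\label{lem:extend}
Let $B$ be a finite matrix with $1\le x=\nu(B)<\sqrt2$, all of whose proper submatrices have norm less than $x$. Let $G$ be a bipartite graph containing $B$ as an induced subgraph and two more vertices $z,z'$ such that $z$ is adjacent to a vertex of $B$, $z'$ is adjacent to $z$, and $z'$ is adjacent to no vertex of $B$. Then $\nu(G)>x$.
\end{lemma}

\begin{proof}
After transposing if necessary, $z$ is a column, adjacent to a non-empty set $\beta$ of rows of $B$, and $z'$ is a row. Let $u,v$ be optimal for $B$. All $u_i$ and $v_j$ are positive, since a row or column of weight $0$ could be deleted without lowering the norm. Put $N=D_uBD_v$, so $\|N\|_1=x$, and let $N=V|N|$ be the polar decomposition: $|N|=(N^TN)^{1/2}$, $VV^T$ is the orthogonal projection onto $\operatorname{ran}N$, and $V^TN=|N|$. Put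
\[
\Lambda=NV^T=V|N|V^T,\qquad f=D_u1_\beta .
\]
Then $\operatorname{tr}\Lambda=\operatorname{tr}(V^TN)=x$, and $f$ is the new column $z$ with the row weights $u$.

\emph{Step 1: $\Lambda_{ii}=xu_i^2$.} For a vector $s\ge0$, (T1) and Lemma~\ref{lem:trace} give
\[
\sum_is_i\Lambda_{ii}=\operatorname{tr}(V^TD_sN)\le\|D_sD_uBD_v\|_1\le x\Big(\sum_is_i^2u_i^2\Big)^{1/2},
\]
with equality at $s=(1,\dots,1)$. The difference of the two sides is smooth near this interior point and has a minimum there, so its partial derivatives $xu_i^2-\Lambda_{ii}$ vanish.

\emph{Step 2: the case $f\notin\operatorname{ran}N$.} Here $z$ alone gives a gain of first order. Let $Q$ be the projection onto $(\operatorname{ran}N)^\perp$ and $Z=[\,V,\ Qf/\|Qf\|\,]$. Then $ZZ^T$ is the sum of two projections with orthogonal ranges, so $\|Z\|\le1$. For $0<s<1$ the matrix $[\sqrt{1-s^2}\,N,\ sf]$ is $B\cup\{z\}$ with the unit weight vectors $u$ and $(\sqrt{1-s^2}\,v,s)$. Therefore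
\[
\nu(G)\ge\operatorname{tr}\big(Z^T[\sqrt{1-s^2}\,N,\ sf]\big)=\sqrt{1-s^2}\,x+s\|Qf\|,
\]
which exceeds $x$ for small $s$.

\emph{Step 3: the case $f=Ny$.} Put $\alpha=y^T|N|y$. This number will measure the second-order gain from $z$, and Step 1 bounds it from below. For $i\in\beta$ we have $u_i=\langle f,e_i\rangle=\langle|N|^{1/2}y,|N|^{1/2}V^Te_i\rangle$, so the Cauchy--Schwarz inequality gives $u_i^2\le\alpha\Lambda_{ii}=\alpha xu_i^2$. Hence $\alpha\ge1/x$.

Give $z$ the weight $\epsilon$ and $z'$ the weight $\epsilon\theta$, as additional entries of $v$ and $u$. Because $z'$ has no neighbor in $B$, the weighted matrix is block triangular. Using $V^Tf=|N|y$, put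
\[
N'=\begin{pmatrix}N&\epsilon f\\0&\epsilon^2\theta\end{pmatrix},\qquad
Y=\begin{pmatrix}V^T&0\\0&1\end{pmatrix}N'=\begin{pmatrix}|N|&\epsilon|N|y\\0&\epsilon^2\theta\end{pmatrix},\qquad
K=\begin{pmatrix}0&y\\-y^T&0\end{pmatrix}.
\]
By (T1), $\|N'\|_1\ge\|Y\|_1\ge\operatorname{tr}(W^TY)$ for every orthogonal $W$. The choice $W=I$ would ignore the new column $\epsilon|N|y$; a small rotation picks it up. Take $W=\exp(\epsilon K)$, which is orthogonal since $K$ is skew, so that $W^T=I+\epsilon K^T+\frac12\epsilon^2K^2+O(\epsilon^3)$. We have $K^2=\operatorname{diag}(-yy^T,-\|y\|^2)$ and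
\[
\operatorname{tr}Y=x+\epsilon^2\theta,\qquad\operatorname{tr}(K^TY)=\epsilon\,y^T|N|y=\epsilon\alpha,\qquad\operatorname{tr}(K^2Y)=-\alpha-\epsilon^2\theta\|y\|^2 .
\]
Hence $\|N'\|_1\ge x+\epsilon^2(\theta+\alpha-\frac12\alpha)+O(\epsilon^3)$. Dividing by the norms $\sqrt{1+\epsilon^2}$ and $\sqrt{1+\epsilon^2\theta^2}$ of the weight vectors,
\[
\nu(G)\ge x+\epsilon^2\Big[\frac{\alpha-x}2+\theta-\frac x2\theta^2\Big]+O(\epsilon^3).
\]
For $\theta=1/x$ the bracket equals $\frac12(\alpha-x+\frac1x)\ge\frac12(\frac2x-x)$, which is positive because $x^2<2$.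
\end{proof}

\subsection{Large degree}

A star has a vertex of large degree and norm $1$, but its leaves are twins. In a twin-free graph the neighbors of a vertex must be told apart by other vertices, and Ramsey's theorem then produces one of a few regular patterns. Recall its statement: for every $k$ there is $\rho(k)$ such that in any $2$-coloring of the pairs from a $\rho(k)$-element set some $k$-element subset has all its pairs of one color. We first bound the norms of the patterns. Let $I_k$ be the identity matrix, $J_k$ the all-ones matrix, $C_k$ the $(k+1)\times k$ matrix consisting of a row of ones on top of $I_k$, and $\nabla_l$ the $l\times l$ matrix with ones on and above the diagonal.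

\begin{lemma}\label{lem:patterns}
$\displaystyle\nu(C_k)\ge\frac{2k-1}{k\sqrt2}$, $\displaystyle\quad\nu(J_k-I_k)\ge2-\frac2k$, $\displaystyle\quad\nu(\nabla_l)\ge\frac2\pi\sum_{j=1}^l\frac1{2j-1}$.
\end{lemma}

\begin{proof}
For $C_k$ take $u^2=\frac12$ on the top row, $u_i^2=\frac1{2k}$ on the other rows, and $v_j^2=\frac1k$. Then $N=D_uC_kD_v$ satisfies $N^TN=\frac1{2k}J_k+\frac1{2k^2}I_k$, with one eigenvalue at least $\frac12$ and $k-1$ eigenvalues $\frac1{2k^2}$. So $\|N\|_1\ge\frac1{\sqrt2}+\frac{k-1}{k\sqrt2}$.

For a $k\times k$ matrix $A$, constant weights give $\nu(A)\ge\frac1k\|A\|_1$. The eigenvalues of $J_k-I_k$ are $k-1$ and, $k-1$ times, $-1$; so its trace norm is $2k-2$.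

The inverse $M$ of $\nabla_l$ has $1$ on the diagonal, $-1$ on the superdiagonal and $0$ elsewhere. The matrix $MM^T$ is tridiagonal with diagonal $(2,\dots,2,1)$ and off-diagonal entries $-1$; it maps $(a_i)_{i=1}^l$ to $(2a_i-a_{i-1}-a_{i+1})_{i=1}^l$ under the conventions $a_0=0$, $a_{l+1}=a_l$. The vector $a_i=\sin i\phi$ obeys these conventions when $\cos\frac{(2l+1)\phi}2=0$, and is then an eigenvector with eigenvalue $4\sin^2\frac\phi2$. The values $\phi=\frac{(2j-1)\pi}{2l+1}$, $1\le j\le l$, give $l$ distinct eigenvalues. So the singular values of $\nabla_l$ are $\big(2\sin\frac{(2j-1)\pi}{4l+2}\big)^{-1}\ge\frac{2l+1}{(2j-1)\pi}$. Sum over $j$ and divide by $l$.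
\end{proof}

\begin{lemma}\label{lem:degree}
There are $\Delta_k\in\mathbb N$ and real numbers $\lambda_k$ $(k\ge2)$ with $\liminf_k\lambda_k\ge\sqrt2$ such that every finite twin-free graph with a vertex of degree at least $\Delta_k$ has $\nu\ge\lambda_k$.
\end{lemma}

\begin{proof}
Let $\Delta_k=4^{\rho(k)}$. After transposing if necessary the vertex is a row $b$; let $S_0$ be the set of its neighbors, which are pairwise different columns of the matrix. As long as $|S_i|\ge2$, choose a row $r_{i+1}$ that is not constant on $S_i$; it exists because two columns in $S_i$ differ somewhere, and it is not $b$. It splits $S_i$ into two non-empty classes. Let $S_{i+1}$ be a class of size at least $|S_i|/2$, let $\vartheta_{i+1}\in\{0,1\}$ be the value of $r_{i+1}$ on it, and choose a column $c_{i+1}$ in the other class. Since $|S_i|\ge2^{2\rho(k)-i}$, the process runs for at least $2\rho(k)$ steps. The $c_i$ are distinct because $c_i\in S_{i-1}\setminus S_i$. The $r_i$ are distinct because $r_i$ is constant on $S_i$, while $r_j$ for $j>i$ is not constant on $S_{j-1}\subset S_i$. The row $r_i$ has the entry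 $1-\vartheta_i$ at $c_i$ and the entry $\vartheta_i$ at every $c_j$ with $j>i$.

At least $\rho(k)$ indices $i$ share one value $\vartheta_i=\vartheta$. Color a pair $j<i$ of such indices by the entry in position $(r_i,c_j)$. Ramsey's theorem gives $k$ indices for which the submatrix on the $r_i$ and $c_j$ has $1-\vartheta$ on the diagonal, $\vartheta$ above it, and a constant $\vartheta'$ below it. For $(\vartheta,\vartheta')=(0,0)$ this is $I_k$, and together with the row $b$, which is $1$ on $S_0$, it forms $C_k$. For $(1,1)$ it is $J_k-I_k$. For $(0,1)$ it is $\nabla_k^T$, which contains $\nabla_{k-1}^T$. For $(1,0)$ its first $k-1$ rows and last $k-1$ columns form $\nabla_{k-1}$. Let $\lambda_k$ be the minimum of the three bounds in Lemma~\ref{lem:patterns}, with $l=k-1$. They tend to $\sqrt2$, $2$ and $\infty$.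
\end{proof}

\subsection{Consequences}

\begin{proposition}\label{prop:below}
Every limit point $x<\sqrt2$ of $\mathcal N$ from above is a limit point from below.
\end{proposition}

\begin{proof}
Suppose not, and take $B$ and $A_k$ from Lemma~\ref{lem:core}; recall that $x\ge1$. A graph $B\cup\{z,z'\}$ as in Lemma~\ref{lem:extend} is determined by the set of neighbors of $z$ in $B$, so there are finitely many such graphs, and all of them have norm at least $x+\eta$ for some $\eta>0$ depending only on $B$. If $A_k$ has a vertex at distance at least $2$ from $B$, then by connectedness it has a vertex $z'$ at distance exactly $2$, with a neighbor $z$ at distance $1$, and so $\nu(A_k)\ge x+\eta$. This fails for large $k$. Hence for large $k$ every vertex of $A_k$ is in $B$ or adjacent to $B$, and some vertex of $B$ has degree at least $(|A_k|-|B|)/|B|\to\infty$ in $A_k$. By Lemma~\ref{lem:degree}, $x=\lim_k\nu(A_k)\ge\lambda_j$ for every $j$, so $x\ge\sqrt2$, a contradiction.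
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
Let $\delta>0$ and consider the finite connected twin-free graphs with $\nu\le\frac4\pi-\delta$. Since $\frac4\pi<\sqrt2$, some $\lambda_k$ exceeds $\frac4\pi-\delta$, and all degrees are less than $\Delta_k$. The matrix in \eqref{eq:path} is the path on $2n$ vertices (column $1$, row $1$, column $2$, \dots, row $n$), and its norm exceeds $\frac4\pi-\delta$ for some $n$. So our graphs contain no induced path on $2n$ vertices. Shortest paths are induced, so the diameter is bounded. There are finitely many connected graphs of bounded degree and diameter. By Lemma~\ref{lem:twins}, the norms of finite matrices take only finitely many values in $[0,\frac4\pi-\delta]$. By Lemma~\ref{lem:basic}(i) the norm of an infinite matrix in this range is a supremum of such values, hence one of them. So no accumulation point is smaller than $\frac4\pi$, and $\frac4\pi$ is one by \eqref{eq:path}.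
\end{proof}

\section{Upper bounds for subdivided trees}\label{sec:upper}

It remains to cover $[\sqrt2,2]$ by intervals as in Lemma~\ref{lem:ivt}. The constant $c=2$ in Proposition~\ref{prop:two} is a bound for all forests; we lower it by restricting the trees that can occur. Let $L\ge1$ and $d\ge3$, and put $q=d-1$. For a $d$-regular bipartite graph $H$ of girth $g$, let $H_L$ be obtained by replacing each edge by a path of length $L$. The cycles of $H_L$ are the subdivided cycles of $H$, so $H_L$ is bipartite of girth $Lg$. Let $U(L,d)$ be obtained in the same way from the $d$-regular tree. In both graphs the original vertices are called \emph{hubs}. We shall use $L=1,3,5$.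

\begin{lemma}\label{lem:family}
Let $L\ge1$ and $c<R$. Suppose that for every $\epsilon>0$ there are $d\ge3$ and $g_0$ such that every finite subtree of $U(L,d)$ has $\nu\le c$, and $\nu(H_L)\ge R-\epsilon$ for every finite $d$-regular bipartite graph $H$ of girth at least $g_0$. Then every point of $(c,R)$ is a limit point of $\mathcal N$ from below.
\end{lemma}

\begin{proof}
Given $k$ and $\epsilon$, take $H$ of girth $g\ge g_0$ with $Lg>2k$ by Lemma~\ref{lem:girth}. A submatrix of $H_L$ with at most $k$ rows is a forest; let $F$ be one of its components. The $d$-regular tree is the universal cover of each component of $H$, and subdividing gives a map $\pi$ from $U(L,d)$ onto a component of $H_L$ that sends the neighbors of each vertex $v$ bijectively to the neighbors of $\pi(v)$. Root $F$, lift the root to any preimage, and lift the children of each vertex to neighbors of its lift. The lift is injective, because $\pi$ undoes it, so $F$ is isomorphic to a finite subtree of $U(L,d)$ and $\nu(F)\le c$. Lemmas~\ref{lem:basic}(ii) and~\ref{lem:ivt} finish the proof.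
\end{proof}

A hub of $U(L,d)$, its $d$ neighbors, and one further neighbor of each of these form a subtree with matrix $C_d$. By Lemma~\ref{lem:patterns}, a bound $c$ valid for all $d$ is therefore at least $\sqrt2$. To get below $\sqrt2$ we need bounds that exploit a fixed finite degree.

\subsection{Vectors indexed by ancestors}

Fix an end of $U=U(L,d)$, that is, an infinite path without backtracking; from every vertex there is a unique such path that eventually merges with it. The first step of this path is the \emph{parent} of the vertex, and its later vertices are the \emph{proper ancestors}. Every hub has $q$ children, every other vertex has one child, and consecutive hubs among the ancestors of a vertex are at distance $L$.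

In Lemma~\ref{lem:forest} the vector $X_v$ recorded $v$ and its parent. We now let $X_v$ have one component for each hub $z$ above $v$, of the form $t_{\operatorname{dist}(z,v)}\otimes\varepsilon$, where $t_1,t_2,\dots$ is a fixed sequence of vectors and the unit vector $\varepsilon$ records through which child of $z$ one descends to $v$. Two vertices in different branches below a hub $z$ must receive orthogonal vectors, although they share all hubs above $z$. If the vectors $\varepsilon$ at $z$ are orthonormal, the hub $z$ contributes nothing, and the contributions from above must vanish by themselves; this is achieved by a sequence that stops at $t_{L+1}$. If instead the vectors $\varepsilon$ form a regular simplex, the hub $z$ contributes a negative amount, which can cancel positive contributions from above provided these decay like $q^{-k}$. The required decay is encoded in the symmetric tridiagonal matrix $M=M(L,q)$, indexed by $i,j\ge1$, with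
\[
M_{i,i+1}=M_{i+1,i}=q^{-\lfloor(i-1)/L\rfloor},\qquad M_{ij}=0\ \text{ if }|i-j|\ne1 .
\]
It satisfies $M_{i+L,j+L}=q^{-1}M_{ij}$.

\begin{lemma}\label{lem:tree}
\begin{itemize}
\item[(a)] Let $t_1,t_2,\dots$ be vectors in a real Hilbert space with $\sum\|t_i\|^2<\infty$ and $\langle t_i,t_j\rangle=M_{ij}$ whenever $i+j$ is odd. Then every finite subtree of $U(L,d)$ has
\[
\nu\le\max_{1\le m\le L}N_m,\qquad N_m=\Big(1-\frac1q\Big)\sum_{k\ge0}\|t_{m+Lk}\|^2 .
\]
\item[(b)] Let $t_1,\dots,t_{L+1}$ be vectors such that, for $i+j$ odd, $\langle t_i,t_j\rangle=1$ if $|i-j|=1$ and $\langle t_i,t_j\rangle=0$ otherwise. Then for every $d\ge3$ every finite subtree of $U(L,d)$ has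
\[
\nu\le\max\big(\|t_1\|^2+\|t_{L+1}\|^2,\ \|t_2\|^2,\dots,\|t_L\|^2\big).
\]
\end{itemize}
\end{lemma}

\begin{proof}
A row and a column of a subtree are at odd distance in $U$. By Lemma~\ref{lem:factor} it suffices to find vectors $X_v$ $(v\in U)$ whose squared norms obey the stated bound and such that $\langle X_v,X_w\rangle$ is $1$ if $\operatorname{dist}(v,w)=1$ and $0$ if $\operatorname{dist}(v,w)$ is odd and at least $3$.

(a) The vectors $\sqrt{q/(q-1)}\,\big(e_c-\frac1q\sum_{c'}e_{c'}\big)$, $1\le c\le q$, in $\mathbb R^q$ have norm $1$ and mutual inner products $-\frac1{q-1}$. For each hub $z$ take such a family $\varepsilon_{z,c}$, indexed by the children $c$ of $z$, in its own copy of $\mathbb R^q$, the copies for different hubs being orthogonal. Put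
\[
X_v=\sqrt{1-\tfrac1q}\;\sum_zt_{\operatorname{dist}(z,v)}\otimes\varepsilon_{z,c(z,v)},
\]
where $z$ runs over the hubs that are proper ancestors of $v$, and $c(z,v)$ is the child of $z$ on the path to $v$. If $m\in\{1,\dots,L\}$ is the distance from $v$ to the nearest such hub, the others are at distances $m+Lk$, so $\|X_v\|^2=N_m$. Only hubs that are proper ancestors of both $v$ and $w$ contribute to $\langle X_v,X_w\rangle$. Let $\operatorname{dist}(v,w)=l$ be odd.

\emph{One vertex, say $w$, is a descendant of the other.} The contributing hubs are those above $v$, and for each of them $c(z,v)=c(z,w)$. So $\langle X_v,X_w\rangle=(1-\frac1q)\sum_{k\ge0}M_{m+Lk,\,m+l+Lk}$. This is $0$ for $l\ge3$. For $l=1$ the terms are $q^{-k}$, since $0\le m-1<L$, and the result is $1$.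

\emph{Neither is a descendant of the other.} The nearest common ancestor $z_0$ has two children, so it is a hub. It lies at distances $i,j\ge1$ from $v,w$ with $i+j=l$; hence $l\ge3$ and the inner product must vanish. The hub $z_0$ contributes $(1-\frac1q)\cdot(-\frac1{q-1})M_{ij}=-\frac1qM_{ij}$. The hubs above $z_0$ contribute
\[
\Big(1-\frac1q\Big)\sum_{k\ge1}M_{i+Lk,\,j+Lk}=\Big(1-\frac1q\Big)M_{ij}\sum_{k\ge1}q^{-k}=\frac1qM_{ij}.
\]
The total is $0$.

(b) Use the same formula without the factor $\sqrt{1-1/q}$, with orthonormal $\varepsilon_{z,c}$, and with $t_i=0$ for $i>L+1$. Then $\|X_v\|^2=\sum_k\|t_{m+Lk}\|^2$ is $\|t_1\|^2+\|t_{L+1}\|^2$ for $m=1$ and $\|t_m\|^2$ for $2\le m\le L$. In the first case, the sum $\sum_k\langle t_{m+Lk},t_{m+l+Lk}\rangle$ reduces to the term $k=0$, since for $k\ge1$ the second index exceeds $L+1$. This term is $1$ for $l=1$, as $m+1\le L+1$, and $0$ for odd $l\ge3$. In the second case $z_0$ contributes $0$, and a hub above $z_0$ contributes only if $i+Lk\le L+1$ and $j+Lk\le L+1$ with $k\ge1$. This means $i=j=1$, which is excluded because $i+j$ is odd.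
\end{proof}

For $L=1$, part (b) with $t_1=t_2$ a unit vector is the construction of Lemma~\ref{lem:forest}.

To produce sequences for part (a), cut $M$ into finite pieces. View $M$ as a weighted path with \emph{sites} $1,2,\dots$ and edges $\{i,i+1\}$, and partition the edges into \emph{blocks} of consecutive edges; then $M=\sum_bM_b$, where $M_b$ keeps the edges of block $b$. If vectors $t^{(b)}_i$, zero off the sites of $b$, satisfy $\langle t_i^{(b)},t_j^{(b)}\rangle=(M_b)_{ij}$ for $i+j$ odd, then $t_i=\bigoplus_bt_i^{(b)}$ satisfies the condition in (a), and $\|t_i\|^2=\sum_b\|t_i^{(b)}\|^2$. One choice is always available. The matrix $|M_b|+M_b$ is positive semidefinite, hence a Gram matrix. The entries of $M_b^2$ vanish for $i+j$ odd, and so do those of $|M_b|$, which is a polynomial in $M_b^2$. So the vectors with Gram matrix $|M_b|+M_b$ realize $M_b$, and since $M_b$ has zero diagonal,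
\begin{equation}\label{eq:block}
\sum_i\|t_i^{(b)}\|^2=\operatorname{tr}|M_b|=\|M_b\|_1 .
\end{equation}

\subsection{The bounds}

\begin{proposition}\label{prop:upper}
Let $F$ be a finite subtree of $U(L,d)$.
\begin{itemize}
\item[(i)] If $L=1$, then $\nu(F)\le\frac{2\sqrt{q^2+1}}{q+1}$. This is $\frac{\sqrt{10}}2<1.5812$ for $d=4$ and $\frac{\sqrt{26}}3<1.6997$ for $d=6$.
\item[(ii)] If $L=1$ and $d=3$, then $\nu(F)<1.4662$.
\item[(iii)] If $L=3$, then $\nu(F)\le1.52$ for every $d$.
\item[(iv)] If $L=5$, then $\nu(F)\le1.4398$ for every $d$, $\nu(F)<1.41345$ for $d=15$, and $\nu(F)<1.4231$ for $d=24$.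
\end{itemize}
\end{proposition}

\begin{proof}[Proof of (i) and (ii)]
For $L=1$ the edge weights of $M$ are $1,q^{-1},q^{-2},\dots$, and by \eqref{eq:block} Lemma~\ref{lem:tree}(a) gives $\nu(F)\le(1-\frac1q)\sum_b\|M_b\|_1$. Blocks of one edge have trace norms $2q^{-j}$ and give only the bound $2$ again; longer blocks do better.

(i) Take blocks of two edges. Block $j\ge0$ is $q^{-2j}$ times the path on three sites with weights $1,q^{-1}$, whose eigenvalues are $0$ and $\pm\sqrt{1+q^{-2}}$. So $\nu(F)\le(1-\frac1q)\,\frac{2\sqrt{1+q^{-2}}}{1-q^{-2}}=\frac{2\sqrt{q^2+1}}{q+1}$.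

(ii) Let $q=2$ and take blocks of six edges. Block $j\ge0$ is $64^{-j}$ times the path on seven sites with weights $2^{-i}$, $0\le i\le5$. Expanding the determinant along the last row shows by induction that the characteristic polynomial of a weighted path on $N$ sites is $\sum_r(-1)^re_r\lambda^{N-2r}$, where $e_r$ is the sum, over all sets of $r$ pairwise disjoint edges, of the product of the squared weights. Here it is $\lambda(\lambda^6-e_1\lambda^4+e_2\lambda^2-e_3)$, so the eigenvalues are $0,\pm\sigma_1,\pm\sigma_2,\pm\sigma_3$ with $\sigma_i\ge0$, and $e_1,e_2,e_3$ are the elementary symmetric functions of the $\sigma_i^2$. Summing $4^{-i}$, then $4^{-i-j}$ over $j\ge i+2$, then over the triples $(0,2,4),(0,2,5),(0,3,5),(1,3,5)$, we find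
\[
e_1=\frac{1365}{1024}=1.333007\ldots,\qquad e_2=\frac{85}{1024}+\frac{21}{4096}+\frac5{16384}+\frac1{65536}=0.088455\ldots,
\]
\[
e_3=4^{-6}\Big(1+\frac14+\frac1{16}+\frac1{64}\Big),\qquad\sqrt{e_3}=\frac{\sqrt{85}}{512}=0.018006\ldots .
\]
Let $S=\sigma_1+\sigma_2+\sigma_3$ and $p=\sigma_1\sigma_2+\sigma_1\sigma_3+\sigma_2\sigma_3$. Then $S^2=e_1+2p$ and $p^2=e_2+2S\sqrt{e_3}$, so $S$ is a zero of
\[
h(s)=\tfrac14(s^2-e_1)^2-e_2-2s\sqrt{e_3}.
\]
For $s\ge1.4432$ we have $s^2-e_1>0.749$, so $h'(s)=s(s^2-e_1)-2\sqrt{e_3}>0$; and $h(1.4432)>0.14055-0.14044>0$. Hence $S<1.4432$, and $\nu(F)\le\frac12\cdot2S\cdot\frac{64}{63}<1.4662$.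
\end{proof}

For $L>1$ the bound is a maximum of $L$ quantities, so the total squared norm has to be distributed evenly. We write down explicit vectors with free parameters; the numerical values below make the competing quantities nearly equal, and only the verification matters for the proof.

\begin{proof}[Proof of (iii)]
We use Lemma~\ref{lem:tree}(b). The only orthogonality condition is $t_1\perp t_4$, so let these vectors define orthonormal directions $f,e$. For $\rho,a,\delta>0$ and $\kappa=(1-\delta/\rho)/a$ put
\[
t_1=\rho f,\qquad t_2=\rho^{-1}f+\kappa e,\qquad t_3=ae+\delta f,\qquad t_4=a^{-1}e .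
\]
Then $\langle t_1,t_2\rangle=\langle t_3,t_4\rangle=1$, $\langle t_2,t_3\rangle=\delta/\rho+\kappa a=1$ and $\langle t_1,t_4\rangle=0$. With $\rho^2=0.78$, $a^2=1.36$, $\delta=0.4$ we get $\|t_1\|^2+\|t_4\|^2=\rho^2+a^{-2}<1.516$, $\|t_2\|^2=\rho^{-2}+(1-\delta/\rho)^2/a^2<1.503$ and $\|t_3\|^2=a^2+\delta^2=1.52$.
\end{proof}

\begin{proof}[Proof of (iv)]
\emph{The first seven sites.} We construct $t_1,\dots,t_7$ with consecutive inner products $1,1,1,1,1,\frac1q$ and with inner product $0$ for the remaining pairs of odd index sum, which are $(1,4)$, $(1,6)$, $(3,6)$, $(2,5)$, $(2,7)$, $(4,7)$. Let $f_1,f_2,e$ be orthonormal. We place $t_1,t_2,t_3$ in the plane of $f_1,f_2$ and $t_6$ along $e$; then $t_5$ and $t_7$, which must be orthogonal to $t_2$, are combinations of $e$ and a vector $y\perp t_2$ of that plane. For $\rho,\sigma,\tau,a,\gamma>0$ put $y=\gamma(-\sigma\rho f_1+f_2)$, $\kappa=(1-\gamma/\tau)/a$, and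
\[
t_1=\rho f_1,\quad t_2=\rho^{-1}f_1+\sigma f_2,\quad t_3=\rho(1-\sigma\tau)f_1+\tau f_2,\quad t_4=\tau^{-1}f_2+\kappa e,
\]
\[
t_5=ae+y,\qquad t_6=a^{-1}e,\qquad t_7=\frac1q\Big[ae-\frac{\tau-\gamma}\gamma\,y\Big].
\]
We have $\langle y,t_2\rangle=\gamma(-\sigma+\sigma)=0$ and $\langle y,t_4\rangle=\gamma/\tau$. The products for $(1,2)$, $(3,4)$, $(5,6)$ are $1$ and that for $(6,7)$ is $\frac1q$, each from a single coordinate; $\langle t_2,t_3\rangle=(1-\sigma\tau)+\sigma\tau=1$ and $\langle t_4,t_5\rangle=\kappa a+\gamma/\tau=1$. The pairs $(1,4)$, $(1,6)$, $(3,6)$ share no coordinate, $t_2$ is orthogonal to $e$ and $y$ and hence to $t_5,t_7$, and $\langle t_4,t_7\rangle=\frac1q[(1-\frac\gamma\tau)-\frac{\tau-\gamma}\tau]=0$. The squared norms are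
\[
\begin{aligned}
&\|t_1\|^2=\rho^2,\qquad\|t_2\|^2=\rho^{-2}+\sigma^2,\qquad\|t_3\|^2=\rho^2(1-\sigma\tau)^2+\tau^2,\\
&\|t_4\|^2=\tau^{-2}+(1-\gamma/\tau)^2/a^2,\qquad\|t_5\|^2=a^2+\gamma^2(1+\sigma^2\rho^2),\\
&\|t_6\|^2=a^{-2},\qquad\|t_7\|^2=q^{-2}\big[a^2+(\tau-\gamma)^2(1+\sigma^2\rho^2)\big].
\end{aligned}
\]

\emph{All $d$.} Apply Lemma~\ref{lem:tree}(b) to $t_1,\dots,t_6$ with the parameters in the last column of Table~\ref{tab:five}. The largest of the five quantities is $\|t_5\|^2<1.4398$.

\emph{Fixed $d$.} We apply Lemma~\ref{lem:tree}(a). The edge $\{i,i+1\}$ of $M$ has weight $q^{-k}$ for $5k+1\le i\le5k+5$. Partition the edges into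
\begin{itemize}
\item the block on the sites $1,\dots,7$, with weights $1,1,1,1,1,\frac1q$;
\item for $k\ge1$, the block on the sites $5k+2,\dots,5k+6$, with all four weights $q^{-k}$;
\item for $k\ge2$, the single edge $\{5k+1,5k+2\}$, with weight $q^{-k}$.
\end{itemize}
For the first block use $t_1,\dots,t_7$ above. For a block of the second kind use $q^{-k/2}$ times
\[
s^{-1}f,\qquad sf,\qquad s^{-1}f+b^{-1}e',\qquad be',\qquad b^{-1}e'
\]
with $f,e'$ orthonormal and $s,b>0$: consecutive products are $1$, and the first and fourth vectors are orthogonal, as are the second and fifth. For a single edge use $q^{-k/2}$ times $\sqrt\zeta\,h$, $h/\sqrt\zeta$ with $h$ a unit vector and $\zeta>0$. Collect the squared norms by the residue of the site modulo $5$. Since $(1-\frac1q)\sum_{k\ge1}q^{-k}=\frac1q$ and $(1-\frac1q)\sum_{k\ge2}q^{-k}=\frac1{q^2}$,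
\[
\begin{aligned}
N_1&=\big(1-\tfrac1q\big)\big(\|t_1\|^2+\|t_6\|^2\big)+\frac1{qb^2}+\frac\zeta{q^2},\\
N_2&=\big(1-\tfrac1q\big)\big(\|t_2\|^2+\|t_7\|^2\big)+\frac1{qs^2}+\frac1{\zeta q^2},\\
N_3&=\big(1-\tfrac1q\big)\|t_3\|^2+\frac{s^2}q,\qquad
N_4=\big(1-\tfrac1q\big)\|t_4\|^2+\frac1q\Big(\frac1{s^2}+\frac1{b^2}\Big),\\
N_5&=\big(1-\tfrac1q\big)\|t_5\|^2+\frac{b^2}q ,
\end{aligned}
\]
where $t_1,\dots,t_7$ denote the vectors of the first block. Take $s^2=\frac95$, $b^2=\frac{10}7$, $\zeta=\frac34$ and the parameters in Table~\ref{tab:five}. For $d=15$ the largest value is $N_3=\frac1{14}(13\cdot1.383688+1.8)=1.413424\ldots<1.41345$, where $\|t_3\|^2=0.72\cdot0.73^2+1=1.383688$ exactly. For $d=24$ the largest value is $N_1<1.4231$.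
\end{proof}

\begin{table}[ht]
\centering
\begin{tabular}{c|ccc}
 & $d=15$ $(q=14)$ & $d=24$ $(q=23)$ & all $d$\\ \hline
$\rho^2$ & $0.72$ & $0.725$ & $0.725$\\
$\sigma$ & $0.27$ & $0.275$ & $0.245$\\
$\tau$ & $1$ & $1.01$ & $1.014$\\
$a^2$ & $1.345$ & $1.371$ & $1.4$\\
$\gamma$ & $0.25$ & $0.22$ & $0.195$\\ \hline
$\|t_1\|^2+\|t_6\|^2$ & $1.46349$ & $1.45439$ & $1.43929$\\
$\|t_2\|^2$ & $1.46179$ & $1.45494$ & $1.43934$\\
$\|t_3\|^2$ & $1.38369$ & $1.39829$ & $1.43772$\\
$\|t_4\|^2$ & $1.41822$ & $1.42654$ & $1.43855$\\
$\|t_5\|^2$ & $1.41078$ & $1.42205$ & $1.43968$\\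
$\|t_7\|^2$ & $0.00988$ & $0.00384$ & \\ \hline
$N_1$ & $1.41279$ & $1.42301$ & \\
$N_2$ & $1.41304$ & $1.42202$ & \\
$N_3$ & $1.41342$ & $1.41576$ & \\
$N_4$ & $1.40660$ & $1.41911$ & \\
$N_5$ & $1.41205$ & $1.42234$ &
\end{tabular}
\caption{Parameters (exact) and resulting values (errors below $10^{-5}$) in the proof of Proposition~\ref{prop:upper}(iv).}\label{tab:five}
\end{table}

\section{Lower bounds for subdivided regular graphs}\label{sec:lower}

Throughout this section $H$ is a $d$-regular bipartite graph on $n$ vertices, $d\ge3$, $q=d-1$. We apply \eqref{eq:weight} with weights that depend only on the distance to the nearest hub.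

\subsection{The case $L=1$}

The estimate in Proposition~\ref{prop:two} used two moments of the spectrum. With all moments one obtains the exact limit of $\frac1n\operatorname{tr}|A_H|$.

\begin{proposition}\label{prop:one}
For every $\epsilon>0$ there is $g_0$ such that $\nu(H)\ge R_d-\epsilon$ whenever the girth of $H$ is at least $g_0$, where
\[
R_d=\frac d\pi\int_0^{2\sqrt q}\frac{s^2\,ds}{(d-2)^2+s^2}=\frac d\pi\Big[2\sqrt q-(d-2)\arctan\frac{2\sqrt q}{d-2}\Big].
\]
We have $R_3=1.5254\ldots>1.525$, $R_4=\frac{8\sqrt3}\pi-\frac83>1.743$ and $R_6=2.1158\ldots>2.11$.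
\end{proposition}

\begin{proof}
Let $A$ be the adjacency operator of the $d$-regular tree, a self-adjoint operator of norm at most $d$, and let $o$ be a vertex. The spectral measure $\mu_d$ of $A$ at $\delta_o$ is the probability measure on $[-d,d]$ with $\int\lambda^r\,d\mu_d=\langle A^r\delta_o,\delta_o\rangle=:a_r$, the number of closed walks of length $r$ at $o$.

\emph{Reduction to $\mu_d$.} Let $H$ have girth $g$, let $r<g$ and let $h$ be a vertex of $H$. Walks of length $r$ from $h$ correspond bijectively to their lifts from $o$ in the universal cover, and closed lifts project to closed walks. If a closed walk had a lift ending at $o'\ne o$, the shortest path from $o$ to $o'$ would project to a closed walk without backtracking of positive length at most $r$, and such a walk contains a cycle. So there are exactly $a_r$ closed walks of length $r$ at $h$, and $\frac1n\operatorname{tr}p(A_H)=\int p\,d\mu_d$ for every polynomial $p$ of degree less than $g$. The eigenvalues of $A_H$ lie in $[-d,d]$. By the Weierstrass theorem choose $p$ within $\epsilon/2$ of $|\lambda|$ on $[-d,d]$; then for $g>\deg p$,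 \eqref{eq:weight} gives $\nu(H)\ge\frac1n\operatorname{tr}|A_H|\ge\int|\lambda|\,d\mu_d-\epsilon$.

\emph{The density of $\mu_d$.} Let $\mathsf m(z)=\int\frac{d\mu_d(\lambda)}{z-\lambda}$, so $\mathsf m(z)=\sum_ra_rz^{-r-1}$ for $|z|>d$, and let $\mathsf m_0(z)$ be the same series for closed walks at the root of the rooted tree in which every vertex has $q$ children. In these series a walk has a factor $z^{-1}$ for each time $0,\dots,r$. A closed walk at $o$ is a sequence of excursions, each consisting of a step to one of $d$ neighbors, a closed walk in the branch rooted there, and a step back. Hence $\mathsf m=\sum_{k\ge0}z^{-1}(d\,\mathsf m_0z^{-1})^k=1/(z-d\,\mathsf m_0)$ for large $|z|$, and in the rooted tree, with $q$ in place of $d$, $\mathsf m_0=1/(z-q\,\mathsf m_0)$. Let $\sqrt{z^2-4q}$ be the branch that is analytic off $[-2\sqrt q,2\sqrt q]$ and asymptotic to $z$ at infinity. Since $\mathsf m_0\sim1/z$, we get $\mathsf m_0=\frac{z-\sqrt{z^2-4q}}{2q}$ and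
\[
\mathsf m(z)=\frac{2q}{(d-2)z+d\sqrt{z^2-4q}}=\frac{(d-2)z-d\sqrt{z^2-4q}}{2(d^2-z^2)},
\]
first for large $|z|$ and then, by analytic continuation, in the upper half-plane. The second form uses $((d-2)z)^2-d^2(z^2-4q)=4q(d^2-z^2)$. By this identity the first denominator can vanish only at $z=\pm d$, where $\sqrt{z^2-4q}=\pm(d-2)$ and the denominator is $\pm2d(d-2)\ne0$. So $\mathsf m$ extends continuously to the closed upper half-plane. By Stieltjes inversion ($-\frac1\pi\operatorname{Im}\mathsf m(\lambda+i\eta)$ is the density of the convolution of $\mu_d$ with the Poisson kernel, which tends weakly to $\mu_d$ as $\eta\downarrow0$), $\mu_d$ has the density $-\frac1\pi\operatorname{Im}\mathsf m(\lambda+i0)$. The boundary value of the root is real for $|\lambda|\ge2\sqrt q$ and is $i\sqrt{4q-\lambda^2}$ for $|\lambda|<2\sqrt q$. So the density is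
\[
\frac{d\sqrt{4q-\lambda^2}}{2\pi(d^2-\lambda^2)}\quad\text{on }[-2\sqrt q,2\sqrt q]
\]
and $0$ elsewhere. In $\int|\lambda|\,d\mu_d=2\int_0^{2\sqrt q}\lambda\,d\mu_d$ substitute $s=\sqrt{4q-\lambda^2}$, so that $\lambda\,d\lambda=-s\,ds$ and $d^2-\lambda^2=(d-2)^2+s^2$. This gives $R_d$. The three values are $\frac3\pi(2\sqrt2-\arctan2\sqrt2)$, $\frac4\pi(2\sqrt3-\frac{2\pi}3)$ and $\frac6\pi(2\sqrt5-4\arctan\frac{\sqrt5}2)$.
\end{proof}

\subsection{Darts}

For $L=3$ and $L=5$ no girth assumption is needed. In $H_3$ each neighbor of a hub lies both on the star of that hub and on the middle edge of a subdivided edge. One would like to add the trace norm of the stars to that of the middle edges, but the two families share vertices, so they are not diagonal blocks. The way out is that the stars use only an $n$-dimensional subspace of the $nd$-dimensional space spanned by the neighbors of hubs. We decompose this space compatibly with both structures.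

A \emph{dart} is a pair consisting of a vertex $h$ of $H$ and an edge at $h$; its \emph{reversal} is the other end of the same edge with that edge. Let $\mathcal D$ be the set of darts, $|\mathcal D|=nd$. Let $T$ be the operator on $\ell^2(\mathcal D)$ induced by reversal, so $T=T^*$ and $T^2=1$. Let $\Phi:\ell^2(V(H))\to\ell^2(\mathcal D)$ be the isometry sending $\delta_h$ to $d^{-1/2}$ times the sum of the basis vectors of the darts at $h$, and let $E=\Phi\Phi^*$ be the projection onto its range. The number of darts at $h$ whose reversal is at $h'$ is the adjacency entry, so $\Phi^*T\Phi=A_H/d$.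

Fix an orthonormal basis of eigenvectors $\varphi$ of $A_H$, with eigenvalues $d\mu_\varphi$, $|\mu_\varphi|\le1$. Put $\mathcal K_\varphi=\operatorname{span}(\Phi\varphi,T\Phi\varphi)$ and $\mathcal K_0=(\sum_\varphi\mathcal K_\varphi)^\perp$, and let $p$ be the number of $\varphi$ with $|\mu_\varphi|=1$.

\begin{lemma}\label{lem:darts}
The spaces $\mathcal K_\varphi$ and $\mathcal K_0$ are mutually orthogonal and invariant under $T$ and $E$. On $\mathcal K_0$ we have $\Phi^*=0$ and $E=0$. If $|\mu_\varphi|=1$, then $\dim\mathcal K_\varphi=1$ and $E=1$ on $\mathcal K_\varphi$. If $|\mu_\varphi|<1$, then $\dim\mathcal K_\varphi=2$, $1-E$ has rank one on $\mathcal K_\varphi$, and $T$ has the eigenvalues $1$ and $-1$ there. Finally $\dim\mathcal K_0=nd-2n+p$.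
\end{lemma}

\begin{proof}
For basis vectors $\varphi,\psi$ we have $\langle\Phi\varphi,\Phi\psi\rangle=\langle T\Phi\varphi,T\Phi\psi\rangle=\langle\varphi,\psi\rangle$ and $\langle\Phi\varphi,T\Phi\psi\rangle=\mu_\psi\langle\varphi,\psi\rangle$. This gives orthogonality, and it shows that the unit vectors $\Phi\varphi$, $T\Phi\varphi$ have inner product $\mu_\varphi$, so they are dependent exactly when $|\mu_\varphi|=1$. Invariance of $\mathcal K_\varphi$ follows from $T^2=1$, $E\Phi\varphi=\Phi\varphi$ and $ET\Phi\varphi=\mu_\varphi\Phi\varphi$; the last two identities show that $E\mathcal K_\varphi$ is spanned by $\Phi\varphi$. If $|\mu_\varphi|<1$, the non-zero vectors $\Phi\varphi\pm T\Phi\varphi$ are eigenvectors of $T$ for $\pm1$. The space $\mathcal K_0$ is $T$-invariant because $T$ is self-adjoint, and it is orthogonal to all $\Phi\varphi$, which span $\operatorname{ran}\Phi$. Its dimension is $nd-2(n-p)-p$.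
\end{proof}

\begin{proposition}\label{prop:threefive}
\begin{itemize}
\item[(i)] If $w_0,w_1\ge0$ and $w_0+w_1=1$, then $\nu(H_3)\ge(1-\frac2d)w_1+2\sqrt{w_0w_1}$.
\item[(ii)] If $w_0,w_1,w_2>0$ and $w_0+w_1+w_2=1$, then with $\xi_t=\sqrt{w_2^2+tw_1w_2}$,
\[
\nu(H_5)\ge\Big(1-\frac2d\Big)\xi_4+\frac2d\,\xi_1+2\sqrt{w_0w_1}.
\]
\end{itemize}
\end{proposition}

\begin{proof}
(i) The non-hub vertices of $H_3$ correspond to darts, and each is adjacent to its hub and to its reversal. Give each hub the weight $w_0/n$ and each other vertex the weight $w_1/(nd)$. On $\ell^2(V(H))\oplus\ell^2(\mathcal D)$,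
\[
n\,D_w^{1/2}A_{H_3}D_w^{1/2}=\begin{pmatrix}0&\sqrt{w_0w_1}\,\Phi^*\\\sqrt{w_0w_1}\,\Phi&\frac{w_1}dT\end{pmatrix}.
\]
By Lemma~\ref{lem:darts} this is the direct sum of $\frac{w_1}dT|_{\mathcal K_0}$ and an operator on $\ell^2(V(H))\oplus\mathcal K_0^\perp$. The first summand has trace norm $\frac{w_1}d\dim\mathcal K_0\ge\frac{w_1}d(nd-2n)$, since the eigenvalues of $T$ are $\pm1$. The off-diagonal block of the second is $\sqrt{w_0w_1}$ times an isometry on an $n$-dimensional space, so by (T3) the second summand has trace norm at least $2n\sqrt{w_0w_1}$. Divide by $n$ and use \eqref{eq:weight}.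

(ii) A subdivided edge of $H_5$ has the form hub, near, middle, middle, near, hub. The near vertices correspond to darts, and so do the middle vertices. Give the weights $w_0/n$, $w_1/(nd)$, $w_2/(nd)$ to hubs, near and middle vertices. On $\ell^2(V(H))\oplus\ell^2(\mathcal D)\oplus\ell^2(\mathcal D)$,
\[
n\,D_w^{1/2}A_{H_5}D_w^{1/2}=\begin{pmatrix}0&\sqrt{w_0w_1}\,\Phi^*&0\\\sqrt{w_0w_1}\,\Phi&0&\frac1d\sqrt{w_1w_2}\\0&\frac1d\sqrt{w_1w_2}&\frac{w_2}dT\end{pmatrix}.
\]
Pinch, as in (T3), with respect to the subspace $\ell^2(V(H))\oplus\operatorname{ran}\Phi\oplus0$ and its orthogonal complement. The first diagonal block has trace norm $2n\sqrt{w_0w_1}$ by (T2). The second is $\frac1dK$, where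
\[
K=\begin{pmatrix}0&\sqrt{w_1w_2}\,(1-E)\\\sqrt{w_1w_2}\,(1-E)&w_2T\end{pmatrix}\quad\text{on }(1-E)\ell^2(\mathcal D)\oplus\ell^2(\mathcal D).
\]
By Lemma~\ref{lem:darts}, $K$ is the direct sum of its restrictions to $\mathcal K_0\oplus\mathcal K_0$ and to the spaces $(1-E)\mathcal K_\varphi\oplus\mathcal K_\varphi$.

On $\mathcal K_0\oplus\mathcal K_0$, an orthonormal basis of eigenvectors of $T$ splits $K$ into $\dim\mathcal K_0$ matrices $\left(\begin{smallmatrix}0&\sqrt{w_1w_2}\\\sqrt{w_1w_2}&\pm w_2\end{smallmatrix}\right)$. The determinant is negative, so the trace norm is the difference of the two eigenvalues, which is $\xi_4$.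

If $|\mu_\varphi|<1$, the restriction is a symmetric $3\times3$ matrix with trace $w_2(1-1)=0$, and the sum of the squares of its entries, hence of its eigenvalues, is $2w_1w_2+2w_2^2=2\xi_1^2$. Let $\lambda_1,\lambda_2,\lambda_3$ be reals with sum $0$ and $|\lambda_1|$ maximal. Then $\lambda_2,\lambda_3$ cannot have the sign of $\lambda_1$, so $|\lambda_2|+|\lambda_3|=|\lambda_1|$; therefore $\sum|\lambda_i|=2|\lambda_1|$ and $\sum\lambda_i^2\le2\lambda_1^2$. Hence the trace norm is at least $2\xi_1$.

If $|\mu_\varphi|=1$, then $(1-E)\mathcal K_\varphi=0$ and the restriction is the scalar $\pm w_2$.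

Since $\xi_4\ge w_2$, we have $(\xi_4+w_2)^2=2w_2^2+4w_1w_2+2w_2\xi_4\ge4\xi_1^2$. Therefore
\[
\|K\|_1\ge\xi_4(nd-2n+p)+2\xi_1(n-p)+w_2p\ge\xi_4(nd-2n)+2n\xi_1 .
\]
Divide by $d$, add $2n\sqrt{w_0w_1}$, divide by $n$, and use \eqref{eq:weight}.
\end{proof}

In (i) take $w_1=0.7$, $w_0=0.3$. As $d\to\infty$ the bound tends to $0.7+2\sqrt{0.21}>1.61$. In (ii) take $w_0=0.22$, $w_1=0.45$, $w_2=0.33$, so that
\[
\xi_4=\sqrt{0.7029}>0.83839,\qquad\xi_1=\sqrt{0.2574}>0.50734,\qquad2\sqrt{w_0w_1}=2\sqrt{0.099}>0.62928 .
\]
Then $\nu(H_5)>1.4235$ for $d=15$, $\nu(H_5)>1.4400$ for $d=24$, and as $d\to\infty$ the bound tends to $\xi_4+2\sqrt{w_0w_1}>1.4676$.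

\section{Covering the ray}\label{sec:cover}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Each of the first seven lines of the following table records an application of Lemma~\ref{lem:family}, with $c$ from Proposition~\ref{prop:upper} and $R$ from Section~\ref{sec:lower}. In the lines with $d\to\infty$, the degree is chosen depending on $\epsilon$, which is allowed because there the bound $c$ holds for every $d$. The last line is Proposition~\ref{prop:two}.
\begin{center}
\begin{tabular}{l|l}
family & interval $(c,R)$\\ \hline
$L=5$, $d=15$ & $(1.41345,\ 1.4235)$\\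
$L=5$, $d=24$ & $(1.4231,\ 1.4400)$\\
$L=5$, $d\to\infty$ & $(1.4398,\ 1.4676)$\\
$L=1$, $d=3$ & $(1.4662,\ 1.525)$\\
$L=3$, $d\to\infty$ & $(1.52,\ 1.61)$\\
$L=1$, $d=4$ & $(1.5812,\ 1.743)$\\
$L=1$, $d=6$ & $(1.6997,\ 2.11)$\\
$L=1$, $d\to\infty$ & $(2,\ \infty)$
\end{tabular}
\end{center}
Consecutive intervals overlap, so their union is $(1.41345,\infty)$, which contains $[1.4135,\infty)$. All its points are limit points from below and belong to $\mathcal N$ by Lemma~\ref{lem:basic}(ii). Finally $1.4135<\sqrt2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]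
Let $x$ be a limit point from above. If $x<\sqrt2$, use Proposition~\ref{prop:below}. If $x\ge\sqrt2$, use part (b).
\end{proof}

Thus the set of all limit points of $\mathcal N$ equals the set of its limit points from below.

\begin{remark}
The left endpoint of the largest ray contained in $\mathcal N$ is not determined here. By parts (b) and (d) of Theorem~\ref{thm:main} it lies in $[4/\pi,\,1.4135]$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Levene} Rupert H. Levene, \emph{Norms of idempotent Schur multipliers}, arXiv:1302.4849 (2013).
\end{thebibliography}
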